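\title{Lebesgue points of the Fourier transform under a restriction estimate}


\begin{abstract}
Let $\sigma$ be a measure on $\mathbb{R}^d$ that satisfies an a priori Fourier restriction estimate from $L^p(\mathbb{R}^d)$ to $L^q(\sigma)$, where $1<p<q<\infty$ and $p\le 2$, and let $\mathcal{R}$ be the resulting restriction operator. We prove that for every $f\in L^p(\mathbb{R}^d)$, $\sigma$-almost every point $\xi$ is a Lebesgue point of $\widehat f$ with value $(\mathcal{R}f)(\xi)$. This answers a question posed by Bulj and Kova\v{c}. The result holds for $L^s$-averages with any $s<p'$, over axis-parallel boxes or ellipsoids that shrink in an arbitrary way, and it follows from a maximal inequality with an explicit constant. For $s>p'$ it fails for every nonzero $\sigma$; the case $s=p'$ is not settled here. The proof bounds local averages of $|\widehat f|^s$ by $\ell^{s'}$-sums of Fourier transforms of pieces of $f$ over grids of boxes, and controls all grids at once by a multiparameter Christ--Kiselev argument.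
\end{abstract}

\section{Introduction}

\subsection{Two values of the Fourier transform at a point}

Let $d\ge1$. For $f\in L^1(\mathbb{R}^d)$ we write $\widehat f(\xi)=\int_{\mathbb{R}^d}f(x)e^{-2\pi i x\cdot\xi}\,dx$; this is a bounded continuous function, and it has a value at every point. For $f\in L^u(\mathbb{R}^d)$ with $1<u\le2$, the Hausdorff--Young inequality extends the Fourier transform by density, and $\widehat f$ is an element of $L^{u'}(\mathbb{R}^d)$, where $1/u+1/u'=1$. Such an $\widehat f$ is locally integrable, but it is determined only up to Lebesgue-null sets, so its values on a Lebesgue-null set $S$ have no meaning a priori. There are two natural ways to give them one.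

The first way is by density, and it needs a hypothesis, which is in force throughout the paper.

\medskip
\noindent\textbf{Standing assumptions.} The measure $\sigma$ is a $\sigma$-finite measure on the Borel subsets of $\mathbb{R}^d$, and $S\subseteq\mathbb{R}^d$ is a Borel set with $\sigma(\mathbb{R}^d\setminus S)=0$. The exponents satisfy $1<p<q<\infty$ and $p\le2$. There is a constant $C$ such that
\begin{equation}\label{eq:restriction}
\big\|\widehat\varphi\,|_S\big\|_{L^q(S,\sigma)}\le C\,\|\varphi\|_{L^p(\mathbb{R}^d)}\qquad\text{for every Schwartz function }\varphi .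
\end{equation}

\medskip
Since $\sigma$ vanishes off $S$, we write $L^q(\sigma)$ for $L^q(S,\sigma)$; we write $\|\cdot\|_u$ for the norm of $L^u(\mathbb{R}^d)$. The \emph{restriction operator} $\mathcal{R}\colon L^p(\mathbb{R}^d)\to L^q(\sigma)$ is the unique bounded linear operator with $\mathcal{R}\varphi=\widehat\varphi|_S$ for Schwartz $\varphi$. Its norm is at most $C$. For each $f$ we fix a representative of $\mathcal{R}f$ that is finite at every point of $S$; no statement below depends on the choice.

The definition of $\mathcal{R}f$ is abstract: it is a limit in $L^q(\sigma)$ of restrictions of \emph{other} functions, and it does not say how $\mathcal{R}f$ is related to the behavior of $\widehat f$ near $S$. The second way looks only at this behavior. Let $B_t(\xi)$ be the closed Euclidean ball of radius $t$ centered at $\xi$ and $|B_t|$ its volume. A point $\xi$ is a \emph{Lebesgue point} of a locally integrable function $F$, with value $c\in\mathbb{C}$, if the average of $|F-c|$ over $B_t(\xi)$ tends to $0$ as $t\to0+$. The following question, posed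 by Bulj and Kova\v{c} \cite{BK}, asks whether the two values agree.

\medskip
\noindent\textbf{Question.} Under the standing assumptions, is it true for every $f\in L^p(\mathbb{R}^d)$ that
\begin{equation}\label{eq:question}
\lim_{t\to0+}\frac1{|B_t|}\int_{B_t(\xi)}\big|\widehat f(\eta)-(\mathcal{R}f)(\xi)\big|\,d\eta=0\qquad\text{for $\sigma$-almost every }\xi\in S\,?
\end{equation}

\medskip
Two simple cases suggest that the answer is yes. If $f\in L^1\cap L^p$, then $\widehat f$ is continuous and $\mathcal{R}f=\widehat f$ $\sigma$-almost everywhere (Lemma~\ref{lem:rough}), so \eqref{eq:question} holds. If $\sigma$ is Lebesgue measure, $p<2$ and $q=p'$, then \eqref{eq:restriction} is the Hausdorff--Young inequality, $\mathcal{R}f=\widehat f$, and \eqref{eq:question} is the Lebesgue differentiation theorem. When $S$ is Lebesgue-null, that theorem gives nothing, because its exceptional set is allowed to contain $S$. Since \eqref{eq:question} holds on a dense class, what is missing is a maximal inequality in $L^q(\sigma)$ for the averages of $|\widehat f|$.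

The difficulty is the absolute value. Signed averages of $\widehat f$ are Fourier transforms of truncations of $f$: for Schwartz $\chi$,
\[
\int\widehat f(\xi-\eta)\,t^{-d}\widehat\chi(\eta/t)\,d\eta=\widehat{f\chi(t\,\cdot)}(\xi),
\]
and the restriction estimate applies to the right side. Averages of $|\widehat f|$ have no such form. One can square: $|\widehat f|^2$ is the Fourier transform of $f*\widetilde f$, where $\widetilde f(x)=\overline{f(-x)}$. But Young's inequality places $f*\widetilde f$ in $L^p$ when $f\in L^u$ with $2/u=1+1/p$, that is, $u=2p/(p+1)$, and this exponent is smaller than $p$.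

Up to this exponent the analogue of \eqref{eq:question} is known. Interpolating \eqref{eq:restriction} with the bound $\|\widehat f|_S\|_{L^\infty(\sigma)}\le\|f\|_1$ by the Riesz--Thorin theorem gives mutually consistent bounded operators $\mathcal{R}\colon L^u(\mathbb{R}^d)\to L^{qu'/p'}(\sigma)$ for $1\le u\le p$. For $\rho\in(0,\infty)^d$ let
\[
\mathcal{E}_\rho(\xi)=\Big\{\eta:\sum_{j=1}^d\frac{(\eta_j-\xi_j)^2}{\rho_j^2}\le1\Big\},\qquad Q_\rho(\xi)=\prod_{j=1}^d[\xi_j-\rho_j,\xi_j+\rho_j]
\]
be the axis-parallel ellipsoid and box with half-axes $\rho_1,\dots,\rho_d$, and let $|\mathcal{E}_\rho|$, $|Q_\rho|$ be their volumes. The known result is that for $f\in L^u(\mathbb{R}^d)$ with $1\le u\le 2p/(p+1)$ and for $\sigma$-almost every $\xi\in S$, the average of $|\widehat f-(\mathcal{R}f)(\xi)|$ over $\mathcal{E}_\rho(\xi)$ tends to $0$ as $\rho\to0$ in $(0,\infty)^d$. We do not use this result.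

\subsection{Results}

The answer to the question is yes, in a stronger form. The limit $\rho\to0$ below means that all $\rho_j$ tend to $0$, with no relation between them.

\begin{theorem}[Lebesgue points]\label{thm:lebesgue}
Under the standing assumptions, let $1\le s<p'$ and $f\in L^p(\mathbb{R}^d)$. Then for $\sigma$-almost every $\xi\in S$,
\begin{equation}\label{eq:main}
\lim_{(0,\infty)^d\ni\rho\to0}\ \frac1{|Q_\rho|}\int_{Q_\rho(\xi)}\big|\widehat f(\eta)-(\mathcal{R}f)(\xi)\big|^s\,d\eta=0 .
\end{equation}
The same holds with the ellipsoids $\mathcal{E}_\rho(\xi)$ in place of the boxes $Q_\rho(\xi)$. In particular, taking $s=1$ and $\rho=(t,\dots,t)$, statement \eqref{eq:question} holds.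
\end{theorem}

For $F\in L^s_{\mathrm{loc}}(\mathbb{R}^d)$ define the maximal function
\[
\mathcal{M}_sF(\xi)=\sup_{\rho\in(0,\infty)^d}\Big(\frac1{|Q_\rho|}\int_{Q_\rho(\xi)}|F|^s\Big)^{1/s},\qquad\xi\in\mathbb{R}^d .
\]
It is defined at \emph{every} point and does not change when $F$ is modified on a Lebesgue-null set, so its norm in $L^q(\sigma)$ makes sense even for singular $\sigma$. It is Borel: for fixed $\rho$ the average is continuous in $\xi$ by dominated convergence, and a supremum of continuous functions is lower semicontinuous. By H\"older's inequality on the box with normalized measure, $\mathcal{M}_sF$ is nondecreasing in $s$.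

\begin{theorem}[Maximal inequality]\label{thm:maximal}
Under the standing assumptions, let $p<2$ and $2\le s<p'$, and put $\kappa=\min(s',q)$, so that $\kappa>p$. Then for all $f\in L^p(\mathbb{R}^d)$,
\[
\big\|\mathcal{M}_s\widehat f\,\big\|_{L^q(\sigma)}\le A\,C\,\|f\|_p,\qquad A=(\pi/2)^d\,2^{d/s}\,\big(1-2^{-(1/p-1/\kappa)}\big)^{-d}.
\]
For $1\le s<2$ one has $\mathcal{M}_s\widehat f\le\mathcal{M}_2\widehat f$, so the inequality holds with the constant $A$ that corresponds to $s=2$.
\end{theorem}

The condition $p<2$ costs nothing: for $p=2$ the standing assumptions force $\sigma=0$ (Lemma~\ref{lem:balls}). The exponent $p'$ is the natural barrier, since $\widehat f\in L^{p'}$ is all that the Hausdorff--Young inequality gives. The last theorem says that even locally nothing more is true.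

\begin{theorem}[Exponents above $p'$]\label{thm:sharp}
Let $1<p\le2$ and $p'<s<\infty$. There is $f\in L^p(\mathbb{R}^d)$ with $\int_U|\widehat f|^s=\infty$ for every nonempty open set $U\subseteq\mathbb{R}^d$. Consequently, for every $\sigma$, $S$, $q$ as in the standing assumptions, the averages in \eqref{eq:main} equal $+\infty$ for every $\xi\in S$ and every $\rho$.
\end{theorem}

So Theorem~\ref{thm:lebesgue} fails for each $s>p'$ whenever $\sigma\ne0$. We do not settle the case $s=p'$ for general $\sigma$; see Remark~\ref{rem:endpoint}.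

\begin{remark}
Theorem~\ref{thm:lebesgue} gives Lebesgue points for $f\in L^u(\mathbb{R}^d)$ in the whole range $1\le u\le p$. For $1<u\le p$ the pair $(u,qu'/p')$ satisfies the standing assumptions in place of $(p,q)$, because $u\le p<q\le qu'/p'<\infty$. For $u=1$ the function $\widehat f$ is continuous.
\end{remark}

\subsection{Outline}

The proof of Theorem~\ref{thm:maximal} has two steps. First, the Hausdorff--Young inequality bounds the $L^s$-average of $|\widehat f|$ over $Q_\rho(\xi)$ by an $\ell^{s'}$-sum of the numbers $\widehat{f\mathbf{1}_R}(\xi)$, where $R$ runs over a grid of boxes dual to $Q_\rho$ (Section~\ref{sec:averages}). This removes the difficulty with the absolute value: each term is the Fourier transform of a piece of $f$, evaluated at the point $\xi$ itself. Second, the supremum of these sums over all grids is bounded by a Christ--Kiselev argument, in which every box is assembled from one fixed family of cells adapted to $|f|^p$ (Section~\ref{sec:grids}). Section~\ref{sec:model} carries out both steps in the simplest case. Section~\ref{sec:proofs}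 deduces Theorems~\ref{thm:maximal} and~\ref{thm:lebesgue}, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.

\section{First consequences of the restriction estimate}\label{sec:prelim}

We use the following standard facts. The Hausdorff--Young inequality states that $\|\widehat g\|_{r'}\le\|g\|_r$ for $1\le r\le2$, with equality for $r=2$ (Plancherel's theorem); for $g\in L^1\cap L^r$ the extension by density agrees almost everywhere with the integral that defines $\widehat g$. For sequences, $\|a\|_{\ell^r}\le\|a\|_{\ell^\kappa}$ when $\kappa\le r$. For measurable functions $g_i$ and $1\le\kappa\le q$, the triangle inequality in $L^{q/\kappa}(\sigma)$ applied to $\sum_i|g_i|^\kappa$ gives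
\begin{equation}\label{eq:minkowski}
\Big\|\Big(\sum_i|g_i|^\kappa\Big)^{1/\kappa}\Big\|_{L^q(\sigma)}\le\Big(\sum_i\|g_i\|_{L^q(\sigma)}^\kappa\Big)^{1/\kappa}.
\end{equation}

To test inequalities we use functions whose Fourier transform is concentrated on a given ball. Let $\psi(x)=e^{\pi}e^{-\pi|x|^2}$, so that $\widehat\psi(\xi)=e^{\pi(1-|\xi|^2)}\ge1$ for $|\xi|\le1$. For $y\in\mathbb{R}^d$ and $t>0$ put $\psi_{y,t}(x)=t^d\psi(tx)e^{2\pi i x\cdot y}$. A change of variables gives $\widehat{\psi_{y,t}}(\xi)=\widehat\psi((\xi-y)/t)$ and $\|\psi_{y,t}\|_p=t^{d-d/p}\|\psi\|_p$, so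
\begin{equation}\label{eq:test}
\big|\widehat{\psi_{y,t}}\big|\ge1\ \text{ on }B_t(y),\qquad\|\psi_{y,t}\|_p=t^{d/p'}\|\psi\|_p .
\end{equation}

\begin{lemma}\label{lem:balls}
For all $y\in\mathbb{R}^d$ and $t>0$ we have $\sigma(B_t(y))\le(C\|\psi\|_p)^q\,t^{dq/p'}$. If $q>p'$, and in particular if $p=2$, then $\sigma=0$.
\end{lemma}

\begin{proof}
By \eqref{eq:test} and \eqref{eq:restriction}, $\sigma(B_t(y))^{1/q}\le\|\widehat{\psi_{y,t}}\|_{L^q(\sigma)}\le Ct^{d/p'}\|\psi\|_p$. Let $q>p'$. A unit cube is the union of $N^d$ cubes of side $1/N$, each contained in a ball of radius $\sqrt d/N$. Its $\sigma$-measure is therefore at most $N^d(C\|\psi\|_p)^q(\sqrt d/N)^{dq/p'}$, which tends to $0$ as $N\to\infty$ because $dq/p'>d$. Countably many unit cubes cover $\mathbb{R}^d$, so $\sigma=0$. If $p=2$, then $q>p=p'$.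
\end{proof}

The pieces $f\mathbf{1}_R$ that appear in the proof are not Schwartz functions, so we need the restriction estimate for rough integrable functions, with the pointwise values of their Fourier transforms.

\begin{lemma}\label{lem:rough}
Let $h\in L^1\cap L^p$ and let $\widehat h$ be its continuous Fourier transform. Then $\mathcal{R}h=\widehat h$ $\sigma$-almost everywhere, and hence
\begin{equation}\label{eq:rough}
\|\widehat h\|_{L^q(\sigma)}\le C\|h\|_p .
\end{equation}
\end{lemma}

\begin{proof}
There are Schwartz functions $h_n$ with $h_n\to h$ in both $L^1$ and $L^p$. Indeed, the truncations $h\mathbf{1}_{\{|x|\le N,\,|h|\le N\}}$ converge to $h$ in both norms by dominated convergence, and the convolutions of a bounded compactly supported function with a smooth compactly supported approximate identity converge to it in both norms. Then $\widehat{h_n}\to\widehat h$ uniformly, since $|\widehat{h_n}-\widehat h|\le\|h_n-h\|_1$. Also $\widehat{h_n}|_S=\mathcal{R}h_n\to\mathcal{R}h$ in $L^q(\sigma)$, hence $\sigma$-almost everywhere along a subsequence.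 The two limits agree $\sigma$-almost everywhere.
\end{proof}

\section{A model case: one dimension and square averages}\label{sec:model}

In this section $d=1$, $s=2$, $p<2\le q$, and $f$ is a measurable function with $|f|=\mathbf{1}_{[0,1)}$, so that $\|f\|_p=1$. We prove Theorem~\ref{thm:maximal} for such $f$. Inequality \eqref{eq:sinc} and Lemma~\ref{lem:dyadic} are used again in the general proof.

\subsection*{From an average to a grid}
Fix $\xi\in\mathbb{R}$ and $\rho>0$. Behavior of $\widehat f$ at scale $\rho$ corresponds to behavior of $f$ at scale $1/\rho$, so we put $\ell=1/(2\rho)$ and slide a window of length $\ell$ along $f$: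
\[
g(z)=\int_z^{z+\ell}f(x)e^{-2\pi i x\xi}\,dx=\widehat{f\mathbf{1}_{[z,z+\ell)}}(\xi).
\]
This is the convolution of $f(x)e^{-2\pi i x\xi}$ with $\mathbf{1}_{(-\ell,0]}$, so $\widehat g(\eta)=\widehat f(\xi+\eta)\,\widehat{\mathbf{1}_{(-\ell,0]}}(\eta)$. The second factor does not degenerate on the interval we average over. Indeed $\sin v\ge 2v/\pi$ on $[0,\pi/2]$ by concavity, so
\begin{equation}\label{eq:sinc}
\big|\widehat{\mathbf{1}_{(-\ell,0]}}(\eta)\big|=\Big|\frac{\sin\pi\ell\eta}{\pi\eta}\Big|\ge\frac{2\ell}{\pi}\qquad\text{for }|\eta|\le\frac1{2\ell}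
\end{equation}
(at $\eta=0$ the left side is $\ell$). By Plancherel's theorem, and by cutting the line into intervals of length $\ell$,
\[
\Big(\frac{2\ell}{\pi}\Big)^2\int_{\xi-\rho}^{\xi+\rho}|\widehat f|^2\le\int_{\mathbb{R}}|g|^2=\int_0^\ell\sum_{n\in\mathbb{Z}}|g(z+n\ell)|^2\,dz .
\]
The number $g(z+n\ell)$ is $\widehat{f\mathbf{1}_{I_n}}(\xi)$ with $I_n=[z+n\ell,z+(n+1)\ell)$. We bound the integral over $z$ by $\ell$ times the supremum and recall that $2\rho=1/\ell$:
\begin{equation}\label{eq:model1}
\Big(\frac1{2\rho}\int_{\xi-\rho}^{\xi+\rho}|\widehat f|^2\Big)^{1/2}\le\frac\pi2\,\sup_{\text{grids }\{I_n\}}\Big(\sum_n\big|\widehat{f\mathbf{1}_{I_n}}(\xi)\big|^2\Big)^{1/2}.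
\end{equation}

\subsection*{From all grids to one family of intervals}
For a single grid, \eqref{eq:minkowski} with $\kappa=2$, then \eqref{eq:rough} and $\ell^p\subseteq\ell^2$, bound the $L^q(\sigma)$-norm of the square sum by $C(\sum_n\|f\mathbf{1}_{I_n}\|_p^2)^{1/2}\le C$. The difficulty is that the grid in \eqref{eq:model1} may depend on $\xi$, and one cannot add up the bound $C$ over infinitely many grids. But the inclusion $\ell^p\subseteq\ell^2$ is wasteful when $f$ is cut into many small pieces. Let $J_{m,i}=[(i-1)2^{-m},i2^{-m})$, $m\ge0$, $1\le i\le2^m$, be the \emph{dyadic intervals of generation $m$} in $[0,1)$, and let $\Gamma_m(\xi)=(\sum_i|\widehat{f\mathbf{1}_{J_{m,i}}}(\xi)|^2)^{1/2}$. There are $2^m$ pieces, each of $L^p$-norm $2^{-m/p}$, so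
\[
\|\Gamma_m\|_{L^q(\sigma)}\le C\big(2^m2^{-2m/p}\big)^{1/2}=C\,2^{-m(1/p-1/2)} .
\]
Since $p<2$, these bounds are summable in $m$. It remains to build every interval from few dyadic ones. For example,
\[
\big[\tfrac3{16},\tfrac{13}{16}\big)=\big[\tfrac3{16},\tfrac4{16}\big)\cup\big[\tfrac14,\tfrac24\big)\cup\big[\tfrac24,\tfrac34\big)\cup\big[\tfrac{12}{16},\tfrac{13}{16}\big)
\]
uses two intervals of generation $2$ and two of generation $4$.

\begin{lemma}\label{lem:dyadic}
Let $0\le\alpha\le\beta\le1$, and consider the dyadic intervals $J_{m,i}$ that are contained in $[\alpha,\beta)$ and are maximal with this property. They are pairwise disjoint, their union $W$ satisfies $(\alpha,\beta)\subseteq W\subseteq[\alpha,\beta)$, and at most two of them belong to any given generation.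
\end{lemma}

\begin{proof}
Two dyadic intervals are nested or disjoint, so distinct maximal ones are disjoint. If $\alpha<x<\beta$, the dyadic interval of generation $m$ that contains $x$ lies in $[\alpha,\beta)$ for large $m$, and for the least such $m$ it is maximal. Suppose three maximal intervals had the same generation $m$; then $m\ge1$. The middle one has a sibling, the other half of its parent of generation $m-1$. The sibling is adjacent to the middle interval and has the same length, so it lies in the convex hull of the three, and hence in $[\alpha,\beta)$. Then the parent lies in $[\alpha,\beta)$, which contradicts maximality.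
\end{proof}

Apply the lemma to each nonempty $I_n\cap[0,1)$. Let $a_{n,m}$ be the sum of $|\widehat{f\mathbf{1}_J}(\xi)|$ over the maximal intervals $J\subseteq I_n$ of generation $m$. Then $|\widehat{f\mathbf{1}_{I_n}}(\xi)|\le\sum_ma_{n,m}$. Each $a_{n,m}$ has at most two terms, and no dyadic interval serves two different $n$, so $\sum_na_{n,m}^2\le2\Gamma_m(\xi)^2$. The triangle inequality in $\ell^2$ bounds the square sum in \eqref{eq:model1} by $\sqrt2\sum_m\Gamma_m(\xi)$, \emph{which does not depend on the grid}. Therefore
\[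
\big\|\mathcal{M}_2\widehat f\,\big\|_{L^q(\sigma)}\le\frac\pi2\,\sqrt2\,\big(1-2^{-(1/p-1/2)}\big)^{-1}C ,
\]
which is Theorem~\ref{thm:maximal} for $d=1$, $s=\kappa=2$.

Four things change in general. For $s>2$, Plancherel's theorem is replaced by the Hausdorff--Young inequality, and square sums by $\ell^{s'}$-sums. If $q<s'$, inequality \eqref{eq:minkowski} is not available with exponent $s'$, and one passes to $\kappa=\min(s',q)$. For general $|f|$, intervals of equal length are replaced by sets of equal mass for the measure $|f|^p\,dx$. For $d>1$, boxes must be decomposed in $d$ independent directions.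

\section{Local averages are bounded by grid sums}\label{sec:averages}

For $z\in\mathbb{R}^d$ and $\ell\in(0,\infty)^d$, the \emph{grid} with origin $z$ and mesh $\ell$ is the partition of $\mathbb{R}^d$ into the boxes
\[
R_n^{z,\ell}=\prod_{j=1}^d\big[z_j+n_j\ell_j,\ z_j+(n_j+1)\ell_j\big),\qquad n\in\mathbb{Z}^d .
\]
For $f\in L^1(\mathbb{R}^d)$, $1<r<\infty$ and $\xi\in\mathbb{R}^d$, the \emph{grid variation} of $f$ at $\xi$ is
\[
V_rf(\xi)=\sup_{z,\ell}\Big(\sum_{n\in\mathbb{Z}^d}\big|\widehat{f\mathbf{1}_{R_n^{z,\ell}}}(\xi)\big|^r\Big)^{1/r}.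
\]
It is the supremum, over all grids and all finite partial sums, of continuous functions of $\xi$, so it is lower semicontinuous and Borel.

\begin{lemma}\label{lem:pointwise}
Let $2\le s<\infty$ and $f\in L^1(\mathbb{R}^d)$. Then $\mathcal{M}_s\widehat f(\xi)\le(\pi/2)^d\,V_{s'}f(\xi)$ for every $\xi\in\mathbb{R}^d$.
\end{lemma}

\begin{proof}
Put $r=s'\in(1,2]$. Fix $\xi$ and $\rho$. Let $\ell_j=1/(2\rho_j)$, let $P=\prod_j[0,\ell_j)$, and let $|P|=\prod_j\ell_j$, so that $|Q_\rho|=\prod_j2\rho_j=|P|^{-1}$. Since $x\in z+P$ if and only if $z-x\in-P$, the function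
\[
g(z)=\widehat{f\mathbf{1}_{z+P}}(\xi)=\int f(x)e^{-2\pi i x\cdot\xi}\,\mathbf{1}_{-P}(z-x)\,dx
\]
is a convolution. It satisfies $\|g\|_1\le|P|\,\|f\|_1$ and $\|g\|_\infty\le\|f\|_1$, so $g\in L^1\cap L^r$, and $\widehat g(\eta)=\widehat f(\xi+\eta)\,\widehat{\mathbf{1}_{-P}}(\eta)$. The function $\widehat{\mathbf{1}_{-P}}$ is a product of one-dimensional factors, and \eqref{eq:sinc} gives $|\widehat{\mathbf{1}_{-P}}(\eta)|\ge(2/\pi)^d|P|$ for $\eta\in Q_\rho(0)$. Hence, by the Hausdorff--Young inequality,
\[
(2/\pi)^d|P|\Big(\int_{Q_\rho(\xi)}|\widehat f|^s\Big)^{1/s}\le\|\widehat g\|_s\le\|g\|_r .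
\]
Write $n\ell=(n_1\ell_1,\dots,n_d\ell_d)$. The boxes $n\ell+P$ partition $\mathbb{R}^d$, and $z+n\ell+P=R_n^{z,\ell}$, so
\[
\|g\|_r^r=\int_P\sum_{n\in\mathbb{Z}^d}|g(z+n\ell)|^r\,dz=\int_P\sum_{n\in\mathbb{Z}^d}\big|\widehat{f\mathbf{1}_{R_n^{z,\ell}}}(\xi)\big|^r\,dz\le|P|\,V_rf(\xi)^r .
\]
Combining the two displays, and using $1/r-1=-1/s$,
\[
\Big(\int_{Q_\rho(\xi)}|\widehat f|^s\Big)^{1/s}\le(\pi/2)^d|P|^{-1/s}\,V_rf(\xi)=(\pi/2)^d|Q_\rho|^{1/s}\,V_rf(\xi).
\]
Divide by $|Q_\rho|^{1/s}$ and take the supremum over $\rho$.
\end{proof}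

The condition $s\ge2$ is used only here, as the range of the Hausdorff--Young inequality. The lemma turns the exponent $s$ of the average into the dual exponent $r=s'$ of the sum, and the condition $s<p'$ becomes $r>p$.

\section{The grid variation inequality}\label{sec:grids}

\begin{proposition}\label{prop:variation}
Under the standing assumptions, let $p<r<\infty$ and $\kappa=\min(r,q)$. Then for every $f\in L^1\cap L^p$,
\[
\|V_rf\|_{L^q(\sigma)}\le2^{d/r'}\big(1-2^{-(1/p-1/\kappa)}\big)^{-d}\,C\,\|f\|_p .
\]
\end{proposition}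

The case $f=0$ is trivial, and both sides are homogeneous in $f$, so we assume $\|f\|_p=1$. Let
\[
\mu(E)=\int_E|f|^p\,dx .
\]
This is a probability measure, it vanishes on hyperplanes, and $\|f\mathbf{1}_E\|_p=\mu(E)^{1/p}$. ``Null'' means $\mu$-null. On a null set $f$ vanishes Lebesgue-almost everywhere, so $f\mathbf{1}_E$ does not change as an element of $L^1$ when $E$ is modified by a null set.

\subsection{Cutting a set in one direction}

In Section~\ref{sec:model} the gain came from having $2^m$ pieces of equal $L^p$-norm. To produce such pieces in general, we change variables in the $j$th coordinate by the distribution function of $\mu$, which carries $\mu$ to a multiple of Lebesgue measure on $[0,1]$, and pull back the dyadic intervals. We do this inside an arbitrary set $E$, so that the construction can be iterated.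

\begin{lemma}\label{lem:cut}
Let $E\subseteq\mathbb{R}^d$ be a Borel set with $\mu(E)>0$ and let $1\le j\le d$. There are Borel sets $E^{(j)}_{m,i}\subseteq E$, $m\ge0$, $1\le i\le2^m$, with the following properties.
\begin{enumerate}
\item[(a)] $\mu(E^{(j)}_{m,i})=2^{-m}\mu(E)$.
\item[(b)] For every interval $I=[a,b)$ there are index sets $\mathcal{I}_m\subseteq\{1,\dots,2^m\}$ with $\#\mathcal{I}_m\le2$ such that the sets $E^{(j)}_{m,i}$ with $m\ge0$, $i\in\mathcal{I}_m$, are pairwise disjoint and their union differs from $\{x\in E:x_j\in I\}$ by a null set.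
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\Phi(t)=\mu(\{x\in E:x_j<t\})/\mu(E)$. This function is nondecreasing, it tends to $0$ at $-\infty$ and to $1$ at $+\infty$, and it is continuous because hyperplanes are null. It need not be strictly increasing. For $T\subseteq[0,1]$ write $E[T]=\{x\in E:\Phi(x_j)\in T\}$.

We claim that $\mu(E[[0,\beta)])=\beta\mu(E)$ for $0\le\beta\le1$. For $\beta=0$ the set is empty. For $\beta>0$ the set $\{t:\Phi(t)<\beta\}$ is nonempty, open, and contains every number smaller than one of its elements, so it equals $(-\infty,\tau)$ with $\tau\in\mathbb{R}\cup\{\infty\}$. Thus $E[[0,\beta)]=\{x\in E:x_j<\tau\}$, and its measure is $\lambda\mu(E)$ with $\lambda=\lim_{t\uparrow\tau}\Phi(t)\le\beta$. If $\tau<\infty$, then $\lambda=\Phi(\tau)\ge\beta$ by continuity. If $\tau=\infty$, then $\lambda=1\ge\beta$. So $\lambda=\beta$.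

By subtraction, $\mu(E[[\alpha,\beta)])=(\beta-\alpha)\mu(E)$ for $0\le\alpha\le\beta\le1$. Consequently each level set $E[\{c\}]$ is null: for $c<1$ it lies in $E[[c,c+\varepsilon)]$ for all small $\varepsilon>0$, and for $c=1$ it is the complement in $E$ of $E[[0,1)]$, which has measure $\mu(E)$.

Define $E^{(j)}_{m,i}=E[J_{m,i}]$ with the dyadic intervals $J_{m,i}$ of Section~\ref{sec:model}. These sets are Borel since $\Phi$ is continuous, and (a) holds. For (b), put $\alpha=\Phi(a)$ and $\beta=\Phi(b)$. By monotonicity, $a\le t<b$ implies $\alpha\le\Phi(t)\le\beta$, while $t\le a$ implies $\Phi(t)\le\alpha$ and $t\ge b$ implies $\Phi(t)\ge\beta$. Hence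
\[
E[(\alpha,\beta)]\subseteq\{x\in E:x_j\in I\}\subseteq E[[\alpha,\beta]] .
\]
Let $\mathcal{I}_m$ be the set of $i$ for which $J_{m,i}$ is a maximal dyadic interval in $[\alpha,\beta)$. By Lemma~\ref{lem:dyadic}, $\#\mathcal{I}_m\le2$, the corresponding sets $E[J_{m,i}]$ are disjoint, and their union $E[W]$ also lies between $E[(\alpha,\beta)]$ and $E[[\alpha,\beta]]$. These two sets differ by at most two level sets, which are null.
\end{proof}

\subsection{Cells}

If each coordinate were cut once and for all, using the marginals of $\mu$, the resulting product sets would in general have unequal masses. We cut successively instead: first $\mathbb{R}^d$ in the direction $x_1$, then each piece in the direction $x_2$ according to its own mass distribution, and so on. For $1\le k\le d$, $m\in\mathbb{Z}_{\ge0}^k$ and $i\in\prod_{j=1}^k\{1,\dots,2^{m_j}\}$ define recursively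
\[
D_{(m_1,\dots,m_k),(i_1,\dots,i_k)}=\big(D_{(m_1,\dots,m_{k-1}),(i_1,\dots,i_{k-1})}\big)^{(k)}_{m_k,i_k},
\]
where the set with empty indices is $\mathbb{R}^d$. By Lemma~\ref{lem:cut}(a) and induction, this set has measure $2^{-m_1-\dots-m_k}>0$, so the recursion can continue. The sets with $k=d$ are the \emph{cells}. Writing $|m|=m_1+\dots+m_d$, for each $m\in\mathbb{Z}_{\ge0}^d$ there are $2^{|m|}$ indices $i$, and
\begin{equation}\label{eq:mass}
\mu(D_{m,i})=2^{-|m|}.
\end{equation}
The cells depend on $f$ only, not on any box or grid. Figure~\ref{fig:cells} shows one generation of them.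

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!35] (1.1,1) rectangle (1.9,2.6);
\fill[gray!35] (1.9,1.9) rectangle (3.1,2.8);
\draw (0,0) rectangle (4,4);
\draw (1.1,0)--(1.1,4) (1.9,0)--(1.9,4) (3.1,0)--(3.1,4);
\draw (0,1.3)--(1.1,1.3) (0,2.2)--(1.1,2.2) (0,3.3)--(1.1,3.3);
\draw (1.1,1)--(1.9,1) (1.1,1.6)--(1.9,1.6) (1.1,2.6)--(1.9,2.6);
\draw (1.9,0.5)--(3.1,0.5) (1.9,1.9)--(3.1,1.9) (1.9,2.8)--(3.1,2.8);
\draw (3.1,0.6)--(4,0.6) (3.1,1.4)--(4,1.4) (3.1,3.4)--(4,3.4);
\draw[very thick] (0.6,0.8) rectangle (3.5,3.05);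
\node at (3.72,3.1) {$R$};
\node at (2,-0.3) {$x_1$};
\node at (-0.3,2) {$x_2$};
\end{tikzpicture}
\caption{The $16$ cells of generation $m=(2,2)$ in the plane, for a function $f$ that is nonzero exactly on the square. The square is cut into four vertical strips of equal mass for $|f|^p\,dx$, and each strip is cut into four pieces of equal mass at its own heights. The shaded cells are those of this generation that are used to decompose the thick box $R$: at most two strips, and at most two cells in each strip. The rest of $R$ is filled by cells of other generations.}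
\label{fig:cells}
\end{figure}

\begin{lemma}\label{lem:boxes}
To every box $R=I_1\times\dots\times I_d$ with $I_j=[a_j,b_j)$ one can assign index sets $\mathcal{J}_m(R)$, $m\in\mathbb{Z}_{\ge0}^d$, with $\#\mathcal{J}_m(R)\le2^d$, such that the cells $D_{m,i}$ with $m\in\mathbb{Z}^d_{\ge0}$, $i\in\mathcal{J}_m(R)$, are pairwise disjoint and their union differs from $R$ by a null set. If $R\cap R'=\emptyset$, then $\mathcal{J}_m(R)\cap\mathcal{J}_m(R')=\emptyset$ for every $m$.
\end{lemma}

\begin{proof}
Let $R^{(k)}=\{x:x_1\in I_1,\dots,x_k\in I_k\}$, so $R^{(0)}=\mathbb{R}^d$ and $R^{(d)}=R$. We show by induction on $k$ that $R^{(k)}$ is, up to a null set, a disjoint union of sets $D_{(m_1,\dots,m_k),(i_1,\dots,i_k)}$, with at most $2^k$ of them for each $(m_1,\dots,m_k)$. For $k=0$ there is nothing to prove. Given the decomposition of $R^{(k-1)}$ into sets $D$, the set $R^{(k)}$ is, up to a null set, the disjoint union of the sets $\{x\in D:x_k\in I_k\}$. Lemma~\ref{lem:cut}(b) with $E=D$ and $j=k$ decomposes each of these into sets $D^{(k)}_{m_k,i_k}$, at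 most two for each $m_k$. Only countably many null sets are discarded, and the count for each $(m_1,\dots,m_k)$ is at most $2^{k-1}\cdot2$.

If $i\in\mathcal{J}_m(R)\cap\mathcal{J}_m(R')$, then $D_{m,i}$ is contained, up to a null set, in both $R$ and $R'$. So $\mu(R\cap R')\ge2^{-|m|}>0$ by \eqref{eq:mass}, and $R\cap R'\neq\emptyset$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:variation}}

For $m\in\mathbb{Z}_{\ge0}^d$ define the continuous function
\[
\Gamma_m(\xi)=\Big(\sum_i\big|\widehat{f\mathbf{1}_{D_{m,i}}}(\xi)\big|^r\Big)^{1/r},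
\]
where the sum is over all $2^{|m|}$ indices $i$.

\emph{Pointwise bound.} Fix $\xi$ and a grid $\{R_n\}$. By Lemma~\ref{lem:boxes} and dominated convergence, $f\mathbf{1}_{R_n}=\sum_m\sum_{i\in\mathcal{J}_m(R_n)}f\mathbf{1}_{D_{m,i}}$ with convergence in $L^1$; this is where $f\in L^1$ is used. Convergence in $L^1$ gives convergence of the Fourier transforms at every point, so
\[
\big|\widehat{f\mathbf{1}_{R_n}}(\xi)\big|\le\sum_ma_{n,m},\qquad a_{n,m}=\sum_{i\in\mathcal{J}_m(R_n)}\big|\widehat{f\mathbf{1}_{D_{m,i}}}(\xi)\big| .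
\]
By H\"older's inequality, a sum of at most $2^d$ nonnegative terms $b_i$ satisfies $(\sum_ib_i)^r\le2^{d(r-1)}\sum_ib_i^r$. The sets $\mathcal{J}_m(R_n)$, $n\in\mathbb{Z}^d$, are pairwise disjoint, so
\[
\sum_na_{n,m}^r\le2^{d(r-1)}\sum_n\sum_{i\in\mathcal{J}_m(R_n)}\big|\widehat{f\mathbf{1}_{D_{m,i}}}(\xi)\big|^r\le2^{d(r-1)}\,\Gamma_m(\xi)^r .
\]
The triangle inequality in $\ell^r(\mathbb{Z}^d)$ and $(r-1)/r=1/r'$ give
\[
\Big(\sum_n\big|\widehat{f\mathbf{1}_{R_n}}(\xi)\big|^r\Big)^{1/r}\le\sum_m\Big(\sum_na_{n,m}^r\Big)^{1/r}\le2^{d/r'}\sum_m\Gamma_m(\xi).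
\]
The right side does not depend on the grid. Therefore $V_rf\le2^{d/r'}\sum_m\Gamma_m$ at every point.

\emph{Norm bound.} To move the $L^q(\sigma)$-norm inside the sum over $i$ by \eqref{eq:minkowski}, the exponent of the sum must not exceed $q$. Since $\kappa\le r$, we may first replace $r$ by $\kappa$ in the definition of $\Gamma_m$, which does not decrease it; since $\kappa\le q$, inequality \eqref{eq:minkowski} then applies. With \eqref{eq:rough} for $f\mathbf{1}_{D_{m,i}}\in L^1\cap L^p$ and \eqref{eq:mass},
\[
\|\Gamma_m\|_{L^q(\sigma)}\le C\Big(\sum_i\|f\mathbf{1}_{D_{m,i}}\|_p^\kappa\Big)^{1/\kappa}=C\big(2^{|m|}\,2^{-|m|\kappa/p}\big)^{1/\kappa}=C\,2^{-|m|\delta},\qquad\delta=\frac1p-\frac1\kappa .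
\]
Both $r>p$ and $q>p$ are needed at this point, to have $\delta>0$. The sum over $m$ is a product of $d$ geometric series, $\sum_{m\in\mathbb{Z}_{\ge0}^d}2^{-|m|\delta}=(1-2^{-\delta})^{-d}$, and the triangle inequality in $L^q(\sigma)$ completes the proof. \qed

\section{The maximal inequality and Lebesgue points}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:maximal}]
Let $2\le s<p'$ and $r=s'$, so $p<r\le2$ and $r'=s$. For $f\in L^1\cap L^p$, Lemma~\ref{lem:pointwise} and Proposition~\ref{prop:variation} give $\|\mathcal{M}_s\widehat f\|_{L^q(\sigma)}\le(\pi/2)^d\|V_rf\|_{L^q(\sigma)}\le AC\|f\|_p$.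

Let $f\in L^p$ be arbitrary and let $f_n=f\mathbf{1}_{B_n(0)}\in L^1\cap L^p$, so $f_n\to f$ in $L^p$. By the Hausdorff--Young inequality $\widehat{f_n}\to\widehat f$ in $L^{p'}$, and hence in $L^s$ of every box, because $s<p'$. So for every $\xi$ and $\rho$,
\[
\Big(\frac1{|Q_\rho|}\int_{Q_\rho(\xi)}|\widehat f|^s\Big)^{1/s}=\lim_{n\to\infty}\Big(\frac1{|Q_\rho|}\int_{Q_\rho(\xi)}|\widehat{f_n}|^s\Big)^{1/s}\le\liminf_{n\to\infty}\mathcal{M}_s\widehat{f_n}(\xi).
\]
Taking the supremum over $\rho$ gives $\mathcal{M}_s\widehat f\le\liminf_n\mathcal{M}_s\widehat{f_n}$ at every point, and Fatou's lemma yields $\|\mathcal{M}_s\widehat f\|_{L^q(\sigma)}\le\liminf_nAC\|f_n\|_p=AC\|f\|_p$. The statement for $1\le s<2$ follows from the monotonicity of $\mathcal{M}_s$ in $s$ and the case $s=2$, which is admissible because $p'>2$.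
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lebesgue}]
If $p=2$, then $\sigma=0$ by Lemma~\ref{lem:balls} and there is nothing to prove. Let $p<2$, so $p'>2$. By H\"older's inequality on boxes with normalized measure, \eqref{eq:main} for an exponent implies \eqref{eq:main} for every smaller one. We may therefore replace $s$ by $\max(s,2)$ and assume $2\le s<p'$. For $\xi\in S$ let
\[
\Lambda(\xi)=\limsup_{\rho\to0}\Big(\frac1{|Q_\rho|}\int_{Q_\rho(\xi)}\big|\widehat f-(\mathcal{R}f)(\xi)\big|^s\Big)^{1/s}.
\]
Let $\varphi$ be a Schwartz function. For $\sigma$-almost every $\xi$ we have $\widehat\varphi(\xi)-(\mathcal{R}f)(\xi)=\mathcal{R}(\varphi-f)(\xi)$, and for such $\xi$,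
\[
\widehat f(\eta)-(\mathcal{R}f)(\xi)=\widehat{(f-\varphi)}(\eta)+\big(\widehat\varphi(\eta)-\widehat\varphi(\xi)\big)+\mathcal{R}(\varphi-f)(\xi).
\]
Take the normalized $L^s$-norm in $\eta$ over $Q_\rho(\xi)$ and let $\rho\to0$. The middle term tends to $0$, because $\widehat\varphi$ is continuous and the diameter of $Q_\rho(\xi)$ tends to $0$. Hence, $\sigma$-almost everywhere,
\[
\Lambda\le G_\varphi:=\mathcal{M}_s\widehat{(f-\varphi)}+|\mathcal{R}(\varphi-f)| .
\]
The function $G_\varphi$ is measurable, and $\|G_\varphi\|_{L^q(\sigma)}\le(A+1)C\|f-\varphi\|_p$ by Theorem~\ref{thm:maximal}. Choose Schwartz functions $\varphi_n\to f$ in $L^p$ and let $G=\inf_nG_{\varphi_n}$. Then $\Lambda\le G$ outside a $\sigma$-null set, and $\|G\|_{L^q(\sigma)}\le\|G_{\varphi_n}\|_{L^q(\sigma)}\to0$. So $G=0$, and hence $\Lambda=0$, $\sigma$-almost everywhere. (Measurability of $\Lambda$ is not needed.) This is \eqref{eq:main}.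

For ellipsoids, $\mathcal{E}_\rho(\xi)\subseteq Q_\rho(\xi)$, while $|Q_\rho|=2^d\prod_j\rho_j$ and $|\mathcal{E}_\rho|=|B_1|\prod_j\rho_j$. So the average of a nonnegative function over $\mathcal{E}_\rho(\xi)$ is at most $2^d/|B_1|$ times its average over $Q_\rho(\xi)$. Finally, $\mathcal{E}_{(t,\dots,t)}(\xi)=B_t(\xi)$.
\end{proof}

\section{Exponents above $p'$ and the endpoint}\label{sec:sharp}

The test functions \eqref{eq:test} show that no inequality $\|\widehat h\|_{L^s(U)}\le K\|h\|_p$ can hold for $s>p'$ on a given ball $U$. To obtain one function that is bad on all balls at once, we use the Baire category theorem: in a complete metric space, the complement of a countable union of closed sets with empty interior is dense.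

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
For an open ball $U$ and an integer $N\ge1$ let
\[
X_{U,N}=\big\{f\in L^p(\mathbb{R}^d):\|\widehat f\|_{L^s(U)}\le N\big\}.
\]

\emph{$X_{U,N}$ is closed in $L^p$.} Let $f_n\in X_{U,N}$ and $f_n\to f$ in $L^p$. Then $\widehat{f_n}\to\widehat f$ in $L^{p'}$, so a subsequence converges almost everywhere, and Fatou's lemma gives $\int_U|\widehat f|^s\le N^s$.

\emph{$X_{U,N}$ has empty interior.} Suppose it contains the open ball of radius $\delta$ about $f_0$. If $\|h\|_p<\delta$, then $f_0$ and $f_0+h$ lie in $X_{U,N}$, so $\|\widehat h\|_{L^s(U)}\le2N$. Rescaling a nonzero $h$ to have norm $\delta/2$ gives $\|\widehat h\|_{L^s(U)}\le(4N/\delta)\|h\|_p$ for all $h\in L^p$. Let $y$ be the center of $U$, let $t$ be smaller than its radius, and take $h=\psi_{y,t}$. By \eqref{eq:test},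
\[
|B_1|^{1/s}\,t^{d/s}=|B_t|^{1/s}\le\big\|\widehat{\psi_{y,t}}\big\|_{L^s(U)}\le\frac{4N}{\delta}\,t^{d/p'}\|\psi\|_p .
\]
Since $s>p'$, we have $d/s<d/p'$, and this fails as $t\to0+$.

Let $U$ run over the open balls with rational center and rational radius, and $N$ over the positive integers. By the Baire category theorem there is $f\in L^p$ outside all $X_{U,N}$; in fact such $f$ form a residual subset of $L^p$. Then $\|\widehat f\|_{L^s(U)}=\infty$ for every rational ball $U$, and every nonempty open set contains one.

For the last statement, let $Q=Q_\rho(\xi)$ and let $c=(\mathcal{R}f)(\xi)$, a complex number. Then $\infty=\|\widehat f\|_{L^s(Q)}\le\|\widehat f-c\|_{L^s(Q)}+|c|\,|Q|^{1/s}$, so $\|\widehat f-c\|_{L^s(Q)}=\infty$.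
\end{proof}

\begin{remark}[The endpoint $s=p'$]\label{rem:endpoint}
For $s=p'$ the averages in \eqref{eq:main} are finite, since $\widehat f\in L^{p'}$, so the obstruction of Theorem~\ref{thm:sharp} is absent. The proof of Theorem~\ref{thm:maximal} breaks down: Lemma~\ref{lem:pointwise} leads to $r=p$, so $\kappa=p$ and $\delta=0$ in the proof of Proposition~\ref{prop:variation}, and the sum over generations diverges. For Lebesgue measure with $p<2$, $q=p'$, and for averages over balls, the endpoint statement is true: at a common Lebesgue point $\xi$ of the functions $|\widehat f-c|^{p'}$, $c\in\mathbb{Q}+i\mathbb{Q}$, the upper limit of the normalized $L^{p'}(B_t(\xi))$-norms of $\widehat f-\widehat f(\xi)$ is at most $2|\widehat f(\xi)-c|$ for every such $c$, hence is $0$. For general $\sigma$ we leave the case $s=p'$ open.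
\end{remark}

\begin{thebibliography}{1}

\bibitem{BK}
Aleksandar Bulj and Vjekoslav Kova\v{c},
\emph{Multi-parameter maximal Fourier restriction},
arXiv:2208.08111 (2022).

\end{thebibliography}
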